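\title{Formal-rational functions along preimages of products of linear subspaces}

\begin{abstract}
Let $f\colon X\to\mathbb P^{n_1}\times\cdots\times\mathbb P^{n_s}$ be a morphism from a complete irreducible variety over an algebraically closed field of any characteristic, and let $L_i\subset\mathbb P^{n_i}$ be a linear subspace of codimension $r_i>0$. Suppose that for every nonempty $J\subseteq\{1,\dots,s\}$ the projection of $f(X)$ to $\prod_{i\in J}\mathbb P^{n_i}$ has dimension greater than $\sum_{i\in J}r_i$. We prove that every formal-rational function of $X$ along $f^{-1}(L_1\times\cdots\times L_s)$ is rational. This relaxes the hypothesis of a theorem of B\u{a}descu, and we show that the relaxed hypothesis is also necessary. The proof moves the linear subspaces: Grothendieck's existence theorem transports a formal-rational function to the generic linear section, a count of sections shows that it is algebraic, and a connectedness theorem shows that it is rational.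
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of arbitrary characteristic, and a variety is an integral separated scheme of finite type over $k$. Let $X$ be a variety with function field $K(X)$, and let $Y\subset X$ be a closed subset, possibly reducible. The formal completion $X_{/Y}$ records all infinitesimal neighborhoods of $Y$ in $X$. A \emph{formal-rational function} of $X$ along $Y$ is a global section of the sheaf of total fractions of $\mathcal O_{X_{/Y}}$: locally, it is a quotient $a/b$ of two formal functions with $b$ a non-zero-divisor. These functions form a $k$-algebra $K(X_{/Y})$; the precise definitions are recalled in Section~\ref{sec:formal}. Expanding a rational function along $Y$ gives a homomorphism of $k$-algebras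
\[
\alpha_{X,Y}\colon K(X)\longrightarrow K(X_{/Y}),
\]
which is injective when $Y\neq\emptyset$, because its source is a field and its target is not the zero ring.

\begin{definition}[Hironaka--Matsumura]\label{def:G3}
Let $X$ be a complete variety. A closed subset $Y\subset X$ is \emph{$G3$ in $X$} if $\alpha_{X,Y}$ is an isomorphism, that is, if every formal-rational function of $X$ along $Y$ comes from a rational function on $X$.
\end{definition}

The property says that the infinitesimal neighborhoods of $Y$ determine the function field of $X$. Three small cases show what it measures. If $Y=X$, then $X_{/Y}=X$ and $Y$ is $G3$. If $Y=\emptyset$, then $K(X_{/Y})=0$, and if $Y$ is a disjoint union of nonempty closed sets $Y_1,Y_2$, then $K(X_{/Y})=K(X_{/Y_1})\times K(X_{/Y_2})$; neither ring is a field, so a $G3$ subset is nonempty and connected. Finally, the point $t=0$ of $\mathbb P^1$ is connected but not $G3$: here $K(X_{/Y})=k((t))$, and for $m\geq 2$ prime to the characteristic the series $(1+t)^{1/m}$ is not rational, since $1+t$ has a simple zero at $t=-1$. So $G3$ is a strong form of connectedness, and it requires $Y$ to be large.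

Fix positive integers $n_1,\dots,n_s$ with $s\geq1$ and put $P=\mathbb P^{n_1}\times\cdots\times\mathbb P^{n_s}$. Let $f\colon X\to P$ be a morphism, and let $r_1,\dots,r_s$ be positive integers. For a nonempty subset $J\subseteq\{1,\dots,s\}$ let $P_J=\prod_{i\in J}\mathbb P^{n_i}$, let $f_J\colon X\to P_J$ be the composite of $f$ with the projection $P\to P_J$, and put $r_J=\sum_{i\in J}r_i$. We write $f_i=f_{\{i\}}$ and $r=r_1+\cdots+r_s$.

\begin{theorem}[B\u{a}descu]\label{thm:known}
Let $f\colon X\to P$ be a morphism from a complete variety, and let $L_i\subset\mathbb P^{n_i}$ be a linear subspace of codimension $r_i>0$ for $i=1,\dots,s$. If $\dim f_J(X)>r_J+|J|-1$ for every nonempty $J\subseteq\{1,\dots,s\}$, then $f^{-1}(L_1\times\cdots\times L_s)$ is $G3$ in $X$.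
\end{theorem}

The problem that we solve comes from \cite{Badescu}: can the term $|J|-1$ be dropped? That is, does the conclusion of Theorem~\ref{thm:known} hold under the hypothesis
\begin{equation}\label{eq:star}
\dim f_J(X)>r_J\qquad\text{for every nonempty }J\subseteq\{1,\dots,s\}\,?\tag{$*$}
\end{equation}
For $s=1$ the two hypotheses coincide. For $s\geq2$, condition \eqref{eq:star} is the natural guess, because nothing weaker can work. Indeed, if $\dim f_J(X)\leq r_J$ for some $J$, then for general $L_i$ the product $\prod_{i\in J}L_i$ meets $f_J(X)$ in a finite set. So $f^{-1}(\prod L_i)$ lies in finitely many fibers of $f_J$, and power series in a function that vanishes on these fibers produce non-rational formal functions, exactly as for a point of $\mathbb P^1$. The answer to the problem is yes, and \eqref{eq:star} is the exact condition.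

\begin{theorem}\label{thm:A}
Let $f\colon X\to P$ be a morphism from a complete variety, and let $L_i\subset\mathbb P^{n_i}$ be linear subspaces of codimension $r_i>0$. If \eqref{eq:star} holds, then $f^{-1}(L_1\times\cdots\times L_s)$ is nonempty, connected and $G3$ in $X$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $f\colon X\to P$ be a morphism from a complete variety, let $1\leq r_i\leq n_i$, and let $\mathrm{Gr}_i$ be the Grassmannian of linear subspaces of codimension $r_i$ in $\mathbb P^{n_i}$. The following are equivalent:
\begin{enumerate}
\item[(a)] condition \eqref{eq:star} holds;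
\item[(b)] $f^{-1}(\prod L_i)$ is $G3$ in $X$ for all $(L_i)\in\prod_i\mathrm{Gr}_i$;
\item[(c)] $f^{-1}(\prod L_i)$ is $G3$ in $X$ for a Zariski-dense set of $(L_i)\in\prod_i\mathrm{Gr}_i$.
\end{enumerate}
\end{theorem}

\begin{example}\label{ex:flag}
Let $X\subset\mathbb P^2\times\mathbb P^2$ be the hypersurface $x_0y_0+x_1y_1+x_2y_2=0$, let $f$ be the inclusion, and let $r_1=r_2=1$. Each projection makes $X$ a $\mathbb P^1$-bundle over $\mathbb P^2$, so $X$ is a smooth threefold and \eqref{eq:star} reads $2>1$, $2>1$, $3>2$. The hypothesis of Theorem~\ref{thm:known} fails for $J=\{1,2\}$, where it asks for $3>3$. Take $L_1=\{x_2=0\}$. For $L_2=\{y_2=0\}$ the set $X\cap(L_1\times L_2)$ is the smooth curve $x_0y_0+x_1y_1=0$ in $L_1\times L_2$, the graph of an isomorphism $L_1\to L_2$. For $L_2=\{y_0=0\}$ it is the curve $x_1y_1=0$, a union of two rulings of $L_1\times L_2$. By Theorem~\ref{thm:A} both curves are $G3$ in $X$.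
\end{example}

The proof of Theorem~\ref{thm:A} does not use Theorem~\ref{thm:known}. Let $Y=f^{-1}(\prod L_i)$ and $\xi\in K(X_{/Y})$. The proof has four parts.
\begin{enumerate}
\item[1.] Under \eqref{eq:star}, the generic member of the family of all linear sections is geometrically irreducible and is contracted by no $f_i$, and every member is connected (Section~\ref{sec:family}). One may reduce to the case where the generic member is a curve (Section~\ref{sec:reductions}).
\item[2.] By Grothendieck's existence theorem, $\xi$ extends to a formal-rational function along a generic member $C$ that specializes to $Y$ (Section~\ref{sec:extension}).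
\item[3.] The normal bundle of the curve $C$ is a sum of line bundles of positive degree, and a count of sections shows that formal-rational functions along $C$ are algebraic (Section~\ref{sec:count}).
\item[4.] The algebraic equation descends to $\xi$, and connectedness, applied on the finite cover of $X$ defined by $\xi$, shows that this cover is trivial (Section~\ref{sec:rational}).
\end{enumerate}
Section~\ref{sec:examples} carries out the count by hand for a line in the plane and shows why the subspaces have to be moved. Theorem~\ref{thm:B} is proved in Section~\ref{sec:sharp}. The line bundle $f_i^*\mathcal O_{\mathbb P^{n_i}}(1)$ is denoted by $\mathcal O(e_i)$.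

\section{Formal-rational functions}\label{sec:formal}

\subsection{Completions}
Let $Z$ be a noetherian scheme, $Y\subset Z$ a closed subset and $\mathcal I$ a coherent ideal with zero set $Y$. The completion $Z_{/Y}$ is the space $Y$ with the sheaf of rings $\varprojlim\mathcal O_Z/\mathcal I^n$. Two ideals with the same zero set contain powers of each other, so $Z_{/Y}$ depends only on the set $Y$. If $U=\operatorname{Spec}A\subset Z$ is an affine open and $I=\Gamma(U,\mathcal I)$, then the ring of sections over $U\cap Y$ is the $I$-adic completion $\widehat A$. We use the following standard facts.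
\begin{enumerate}
\item[(C1)] $\widehat A$ is noetherian and flat over $A$; one has $\widehat A/I^n\widehat A=A/I^n$; the ideal $I\widehat A$ lies in every maximal ideal of $\widehat A$; the completion of a finite $A$-module $M$ is $M\otimes_A\widehat A$.
\item[(C2)] If $A\to B$ is a flat map of noetherian rings and $I\subset A$, $I'\subset B$ are ideals with $IB\subset I'$, then the induced map from the $I$-adic completion of $A$ to the $I'$-adic completion of $B$ is flat. (For $I'=IB$ this is the local criterion of flatness applied to the flat maps $A/I^n\to B/I^nB$. In general one completes once more and uses (C1).)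
\item[(C3)] Taking sections over $U\cap Y$ is an exact equivalence between coherent $\mathcal O_{Z_{/Y}}$-modules on $U\cap Y$ and finite $\widehat A$-modules. If $\mathcal G_m$ ($m\geq1$) are coherent $\mathcal O_Z/\mathcal I^m$-modules with isomorphisms $\mathcal G_{m+1}/\mathcal I^m\mathcal G_{m+1}\cong\mathcal G_m$, then $\mathcal G=\varprojlim\mathcal G_m$ is coherent on $Z_{/Y}$ and $\mathcal G/\mathcal I^m\mathcal G=\mathcal G_m$ (EGA~I 10.11.3).
\end{enumerate}

A flat ring map sends non-zero-divisors to non-zero-divisors. By (C2) this applies to the restriction maps $\widehat A\to\widehat{A'}$ for affine opens $\operatorname{Spec}A'\subset\operatorname{Spec}A$, so the total rings of fractions of the rings $\widehat A$ form a presheaf on a basis of $Y$. The associated sheaf $\mathcal M$ is the \emph{sheaf of total fractions}; it contains $\mathcal O_{Z_{/Y}}$, and $K(Z_{/Y})=\Gamma(Y,\mathcal M)$. A section of $\mathcal M$ is locally of the form $a/b$ with $a,b\in\widehat A$ and $b$ a non-zero-divisor, and its germ at a point vanishes if and only if the germ of $a$ does. If $Z$ is integral, nonzero elements of $A$ are non-zero-divisors in $\widehat A$ by (C1),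 and this defines $\alpha_{Z,Y}$.

Let $\varphi\colon Z'\to Z$ be a morphism and $Y'\subset\varphi^{-1}(Y)$ a closed subset. Affine opens $\operatorname{Spec}B\subset\varphi^{-1}(\operatorname{Spec}A)$ give maps $\widehat A\to\widehat B$. If all of them preserve non-zero-divisors, we get a ring homomorphism $\varphi^*\colon K(Z_{/Y})\to K(Z'_{/Y'})$, which is compatible with $K(Z)\to K(Z')$ when $\varphi$ is a dominant morphism of integral schemes. By (C2) this holds whenever $\varphi$ is flat, and in particular for $\varphi=\mathrm{id}$ and $Y'\subset Y$.

\subsection{The normal case}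
On a normal variety, formal-rational functions along a connected set obey an identity principle: they form a field and are determined by their expansion at one point. We need this also for schemes over a power series ring, so we work with excellent schemes. Only these properties are used: fields and complete noetherian local rings are excellent; excellence passes to schemes of finite type and to localizations; the completion of an excellent normal local ring is a normal domain.

\begin{lemma}\label{lem:field}
Let $Z$ be an excellent normal integral noetherian scheme and $Y\subset Z$ a connected nonempty closed subset. Call an affine open $U\subset Z$ \emph{adapted} if $U\cap Y$ is connected and nonempty.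
\begin{enumerate}
\item[(a)] Every point of $Y$ has arbitrarily small adapted neighborhoods. For $U=\operatorname{Spec}A$ adapted, $\widehat A$ is a domain, and for adapted $U'\subset U$ the restriction map $\widehat A\to\widehat{A'}$ is injective.
\item[(b)] If $\mathcal D\subset\mathcal O_{Z_{/Y}}$ is a nonzero coherent ideal, then $\Gamma(U\cap Y,\mathcal D)\neq0$ for every adapted $U$.
\item[(c)] $K(Z_{/Y})$ is a field, and for every closed point $y$ of $Z$ lying in $Y$ there is a natural injective homomorphism $K(Z_{/Y})\to\operatorname{Frac}\widehat{\mathcal O}_{Z,y}$.
\end{enumerate}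
\end{lemma}

\begin{proof}
(a) Let $y\in Y$, and let $U\ni y$ be an affine open that avoids the irreducible components of $Y$ not passing through $y$. Every component of $U\cap Y$ contains $y$, so $U$ is adapted.

Let $U=\operatorname{Spec}A$ be adapted. By (C1), a maximal ideal $\mathfrak n$ of $\widehat A$ contains $I\widehat A$ and corresponds to a maximal ideal $\mathfrak m\supset I$ of $A$, and $\widehat A/\mathfrak n^j=A/\mathfrak m^j$ for all $j$. So the local rings $\widehat A_{\mathfrak n}$ and $A_{\mathfrak m}$ have the same completion $D$, which is a normal domain because $A_{\mathfrak m}$ is excellent and normal. The map $\widehat A_{\mathfrak n}\to D$ is faithfully flat. Hence it is injective, and $bD\cap\widehat A_{\mathfrak n}=b\widehat A_{\mathfrak n}$ for every $b$. If a fraction $a/b$ is integral over $\widehat A_{\mathfrak n}$, it lies in $D$, so $a\in bD\cap\widehat A_{\mathfrak n}=b\widehat A_{\mathfrak n}$. Thus $\widehat A_{\mathfrak n}$ is a normal domain for every $\mathfrak n$, and the noetherian ring $\widehat A$ is a finite product of normal domains. Idempotents of the complete ring $\widehat A$ correspond bijectively to idempotents of $A/I$,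 and $\operatorname{Spec}A/I$ is connected and nonempty, so there is exactly one factor. The restriction maps are flat maps of domains by (C2), and such a map is injective, since a nonzero element goes to a non-zero-divisor.

It follows from (a) that an element of $\widehat A$ with zero germ at one point of $U\cap Y$ is zero.

(b) Let $U$ be adapted. If $\mathcal D_y=0$ for one $y\in U\cap Y$, then every section of $\mathcal D$ over $U\cap Y$ is zero, and $\mathcal D|_{U\cap Y}=0$ by (C3). So $\{y\in Y:\mathcal D_y=0\}$ is open and closed. It is not all of $Y$, hence it is empty, and (C3) gives the claim.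

(c) Let $\xi\in K(Z_{/Y})$. Every point has an adapted neighborhood on which $\xi=a/b$, and there the germs of $\xi$ are all zero or all nonzero. So $\{y:\xi_y=0\}$ is open and closed. If $\xi\neq0$, this set is empty; then locally $\xi=a/b$ with $a\neq0$ in a domain, and the local inverses $b/a$ glue. For $y$ closed and $U\ni y$ adapted, $\widehat{\mathcal O}_{Z,y}$ is the ring $D$ above, and $\widehat A\to D$ is a flat map of domains, hence injective. This defines the homomorphism, which is injective because its source is a field.
\end{proof}

Normality cannot be dropped: for the node $y$ of a nodal cubic $Z$ we have $\widehat{\mathcal O}_{Z,y}\cong k[[a,b]]/(ab)$ and $K(Z_{/y})=k((a))\times k((b))$.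

\subsection{Birational modifications}
To reduce to normal projective varieties we pull back along a proper birational morphism, which need not be flat. Recall the theorem on formal functions in the form we need: if $S$ is a noetherian ring, complete for an ideal $I$, and $Z\to\operatorname{Spec}S$ is proper, then $H^0(Z,\mathcal O_Z)=\varprojlim H^0(Z,\mathcal O_Z/I^n\mathcal O_Z)$. (The theorem identifies the limit with the completion of $H^0(Z,\mathcal O_Z)$, and this finite $S$-module is already complete.)

\begin{lemma}\label{lem:birational}
Let $u\colon X'\to X$ be a proper birational morphism of varieties, $Y\subset X$ closed and $Y'=u^{-1}(Y)$. Then $u^*\colon K(X_{/Y})\to K(X'_{/Y'})$ is defined and injective. Consequently, if $X$ is complete and $Y'$ is $G3$ in $X'$, then $Y$ is $G3$ in $X$.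
\end{lemma}

\begin{proof}
Let $\operatorname{Spec}A\subset X$ be an affine open, $I$ the ideal of $Y$, and $0\neq h\in A$ such that $u$ is an isomorphism over $D(h)$. The point of the proof is that nothing is lost by inverting $h$.

Let $\operatorname{Spec}A'\subset u^{-1}(\operatorname{Spec}A)$ be an affine open and $B=A'\otimes_A\widehat A$. The ring $B$ is of finite type over $\widehat A$, hence noetherian, and $B/I^nB=A'/I^nA'$, so its $I$-adic completion is $\widehat{A'}$. Since $B$ is flat over the domain $A'$, the element $h$ is a non-zero-divisor in $B$, and $B\subset B_h$. Since $\operatorname{Spec}A'_h\to\operatorname{Spec}A_h$ is an open immersion, $B_h=A'_h\otimes_{A_h}\widehat A_h$ is flat over $\widehat A_h$. So a non-zero-divisor of $\widehat A$ remains one in $\widehat A_h$, in $B_h$, in the subring $B$, and in $\widehat{A'}$. Hence $u^*$ is defined.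

Suppose that $u^*(a/b)=0$ with $a,b\in\widehat A$. Put $Z=u^{-1}(\operatorname{Spec}A)\times_A\widehat A$, which is proper over $\widehat A$. The image of $a$ in $\varprojlim H^0(Z,\mathcal O_Z/I^n\mathcal O_Z)$ is zero, so $a=0$ in $H^0(Z,\mathcal O_Z)$ by the theorem on formal functions. The open subset of $Z$ where $h\neq0$ is $\operatorname{Spec}\widehat A_h$, so $a=0$ in $\widehat A_h$. As $h$ is a non-zero-divisor in $\widehat A$, we get $a=0$.

If $Y'$ is $G3$, then $Y\neq\emptyset$, and for $\xi\in K(X_{/Y})$ there is $g\in K(X')=K(X)$ with $u^*\xi=\alpha_{X',Y'}(g)=u^*\alpha_{X,Y}(g)$. By injectivity, $\xi=\alpha_{X,Y}(g)$.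
\end{proof}

\section{A line in the plane and a degenerate conic}\label{sec:examples}

\subsection{The count for a line}\label{subsec:line}
Let $X=\mathbb P^2$, let $L$ be a line with ideal $J$, and let $\xi\in K(X_{/L})$. We show that $\xi$ is algebraic over $K(X)$. Since $X$ is smooth, $\xi$ can be written locally as $a/c$ with $a$ and $c$ coprime, and the elements $1/c$ generate an invertible subsheaf $\mathcal L\subset\mathcal M$ with $1,\xi\in\Gamma(\mathcal L)$ (see the proof of Proposition~\ref{prop:count}). Choose $d\geq0$ with $\deg\mathcal L|_L\leq d$, and put $\mathcal G=\mathcal L^n\otimes\mathcal O(n)$.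

A section of $\mathcal G$ on $X_{/L}$ has a Taylor expansion in the direction normal to $L$. Its leading term, of order $m$, is a nonzero section of $J^m\mathcal G/J^{m+1}\mathcal G=\mathcal G|_L\otimes\mathcal O_L(-m)$, a line bundle of degree at most $M-m$ on $\mathbb P^1$, where $M=n(d+1)$. Therefore
\[
\dim\Gamma(X_{/L},\mathcal G)\leq\sum_{m=0}^{M}(M-m+1)=\binom{n(d+1)+2}{2}.
\]
On the other hand, $\Gamma(X_{/L},\mathcal G)$ contains the $(n+1)\binom{n+2}{2}$ sections $\xi^i\varphi$, where $0\leq i\leq n$ and $\varphi$ is a monomial of degree $n$ in the homogeneous coordinates. A cubic polynomial in $n$ exceeds a quadratic one for large $n$. So these sections are linearly dependent, which gives a relation $\sum_{i=0}^n\varphi_i\xi^i=0$ with forms $\varphi_i$ of degree $n$, not all zero. The count works because the normal bundle $\mathcal O_L(1)$ has positive degree: this truncates the Taylor expansion, so that the formal neighborhood has no more sections, in order of growth, than a projective surface.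

\subsection{Why the given section is not enough}\label{subsec:conic}
Let $X$ be the threefold of Example~\ref{ex:flag} and let $Y=Y_1\cup Y_2$ be the reducible curve $x_1y_1=0$ in $L_1\times L_2$, with $Y_1=\{\mathrm{pt}\}\times L_2$ and $Y_2=L_1\times\{\mathrm{pt}\}$. The curve $Y$ is cut out in $X$ by a section of $\mathcal O(e_1)$ and a section of $\mathcal O(e_2)$, so for $\mathcal G=\mathcal O(ne_1+ne_2)$ the leading terms are sections of the bundles $\mathcal G|_Y(-m_1e_1-m_2e_2)$ with $m_1,m_2\geq0$. Such a bundle has degree $n-m_2$ on $Y_1$ and $n-m_1$ on $Y_2$. For $m_2=0$ and \emph{every} $m_1$, the sections on $Y_1$ that vanish at the node extend by zero to $Y_2$ and form a space of dimension $n$. The sum that bounded the sections in \S\ref{subsec:line} is now infinite. For the smooth curve of Example~\ref{ex:flag} both $\mathcal O(e_i)$ have degree $1$, and the sum is finite. For general $f$ the set $Y$ can be worse: it may have excess dimension or lie in the singular locus. The remedy is to count along a generic member of the family rather than along $Y$.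

\subsection{Moving the line}\label{subsec:moving}
How can a function defined only along $Y$ be moved to another member? Return to the plane, with affine coordinates $x,y$, the line $y=0$, and the moving line $y=v$, where $v$ is a formal parameter. Put $R=k[[v]]$, $E=k((v))$, $w=y-v$. A formal function $\sum_m a_m(x)y^m\in k[x][[y]]$ can be re-expanded:
\[
\sum_m a_m(x)(w+v)^m=\sum_j w^j\sum_{m\geq j}\binom mj a_m(x)v^{m-j}\in k[x][[v]][[w]].
\]
Formal functions along the moving line form the smaller ring $R[x][[w]]$, and it is this ring that maps to the ring $E[x][[w]]$ of formal functions along the line $y=v$ over $E$. The inclusion $R[x]\subset k[x][[v]]$ is strict, since the degree in $x$ of an element of $R[x]$ is bounded: for $a_m=x^m$ the coefficient of $w^0$ is $\sum x^mv^m\notin R[x]$. On the complete line the discrepancy disappears. Sections of $\mathcal O(d)$ on $\mathbb P^1_{R/v^n}$ are polynomials of degree at most $d$, and their inverse limit is $H^0(\mathbb P^1_R,\mathcal O(d))$. Grothendieck's existence theorem extends this observation to all coherent sheaves, and it is the tool of Section~\ref{sec:extension}.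

\section{The universal linear section}\label{sec:family}

It is convenient to parametrize equations rather than subspaces, so that the base is an affine space. Let $V=\prod_i(k^{n_i+1})^{r_i}$ be the affine space of tuples $\ell=(\ell_{ij})_{1\leq i\leq s,\,1\leq j\leq r_i}$, where $\ell_{ij}$ is a linear form on $\mathbb P^{n_i}$. Put $N=\dim V$, $F=K(V)$, and
\[
W=\{(x,\ell)\in X\times V:\ \ell_{ij}(f_i(x))=0\ \text{ for all }i,j\},\qquad q\colon W\to V,
\]
with the scheme structure given by these $r$ equations. Thus $W$ is the total space of the kernel of the surjective evaluation map $V\otimes\mathcal O_X\to\bigoplus_i\mathcal O(e_i)^{\oplus r_i}$. It is a vector bundle of rank $N-r$ over $X$, hence a variety of dimension $\dim X+N-r$. The set $f^{-1}(\prod L_i)$ is the fiber of $q$ over any tuple of equations of the $L_i$. Let $W_\eta$ be the generic fiber of $q$.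

\begin{proposition}\label{prop:family}
Let $X$ be a complete variety and assume \eqref{eq:star}. Then:
\begin{enumerate}
\item[(i)] $q$ is surjective, $W_\eta$ is geometrically irreducible over $F$, and $\dim W_\eta=\dim X-r$;
\item[(ii)] every fiber of $q$ over a closed point is connected and nonempty; in particular $f^{-1}(\prod L_i)$ is connected and nonempty;
\item[(iii)] for every $i$, the image $f_i(W_\eta)\subset\mathbb P^{n_i}_F$ has positive dimension.
\end{enumerate}
\end{proposition}

That $W$ is irreducible does not suffice, as the generic fiber could split over $\overline F$ into conjugate pieces. Such a splitting is detected by the fiber square $W\times_VW$, the space of pairs of points lying on a common section. Over a pair $(x,x')$ with $f_i(x)\neq f_i(x')$ for all $i$, the two points impose independent conditions on $\ell$. Extra components of the fiber square can only come from pairs with $f_i(x)=f_i(x')$ for $i$ in some set $I$, and condition \eqref{eq:star} for $I$ says exactly that these pairs are too few.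

\begin{proof}
We use that for a dominant morphism of varieties $Z\to S$ there is a nonempty open subset of $S$ over which all fibers are nonempty of dimension $\dim Z-\dim S$. Choose such an open subset of $f_I(X)$ for each nonempty $I\subseteq\{1,\dots,s\}$, and let $X^\circ\subset X$ be the intersection of the preimages, a nonempty open set. Projecting to the first factor gives
\begin{equation}\label{eq:pairs}
\dim\{(x,x')\in X^\circ\times X^\circ:\ f_I(x)=f_I(x')\}\leq 2\dim X-\dim f_I(X).
\end{equation}

\emph{The fiber square.} Let $W^\circ=W|_{X^\circ}$ and $T=W^\circ\times_VW^\circ\subset X^\circ\times X^\circ\times V$. It contains the diagonal, so it is nonempty. It is locally cut out by $2r$ equations in a variety of dimension $2\dim X+N$, so by Krull's height theorem every component of $T$ has dimension at least $\tau=2\dim X+N-2r$. For $I\subseteq\{1,\dots,s\}$ let $T_I\subset T$ be the locally closed subset where $\{i:f_i(x)=f_i(x')\}=I$. Fix such a pair $(x,x')$. The form $\ell_{ij}$ must vanish at one point if $i\in I$ and at two distinct points if $i\notin I$, so the fiber of $T_I$ over $(x,x')$ is a linear space of dimension $N-r_I-2(r-r_I)=N-2r+r_I$,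 where $r_\emptyset=0$. For $I\neq\emptyset$, \eqref{eq:pairs} and \eqref{eq:star} give
\[
\dim T_I\leq 2\dim X-\dim f_I(X)+N-2r+r_I<\tau .
\]
Hence every component of $T$ meets the open set $T_\emptyset$, which is therefore nonempty and dense. It is a vector bundle of rank $N-2r$ over an open subset of the variety $X^\circ\times X^\circ$. So $T$ is irreducible of dimension $\tau$, and its generic point lies in $T_\emptyset$.

(i) Let $V_1$ be the closure of $q(W^\circ)$. Both $W^\circ$ and $T$ dominate $V_1$, and the fiber of $T$ over a closed point is the square of the fiber of $W^\circ$. Comparing dimensions of general fibers,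
\[
\tau-\dim V_1=2(\dim W-\dim V_1)=2\dim X+2N-2r-2\dim V_1,
\]
so $\dim V_1=N$. Thus $q$ is dominant. It is proper because $X$ is complete, hence surjective, and $\dim W_\eta=\dim W-N=\dim X-r$.

Since $T$ is irreducible and dominates $V$, the generic fiber $T_\eta=W^\circ_\eta\times_FW^\circ_\eta$ is irreducible. Let $\operatorname{Spec}B$ be a nonempty affine open of $W^\circ_\eta$. Then $\operatorname{Spec}(B\otimes_FB)$ is a nonempty open subset of $T_\eta$, and $K(W)\otimes_FK(W)$ is a nonzero localization of $B\otimes_FB$. So its spectrum is irreducible, and it has no idempotents other than $0$ and $1$. Suppose that $F_1=F[z]/(\Phi)\subset K(W)$ is a finite separable extension of $F$ of degree greater than $1$. The separable polynomial $\Phi$ has a root in $K(W)$, so it factors over $K(W)$ into two coprime nonconstant factors, and $F_1\otimes_FK(W)=K(W)[z]/(\Phi)$ has a nontrivial idempotent. This ring is a subring of $K(W)\otimes_FK(W)$, a contradiction. So $F$ is separably closed in $K(W)$, and for the integral $F$-scheme $W_\eta$ with function field $K(W)$ this is equivalent to geometric irreducibility (EGA~IV 4.5.9).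

(ii) Let $W\to V'\to V$ be the Stein factorization of $q$: here $V'=\operatorname{Spec}\Gamma(W,\mathcal O_W)$ is finite over $V$, and $W\to V'$ has connected nonempty fibers. It suffices to show that $V'\to V$ is bijective. It is surjective because $q$ is. The field $K(V')\subset K(W)$ is finite over $F$, hence purely inseparable over $F$ by (i). Let $p$ be the characteristic of $k$ if this is positive, and $p=1$ otherwise. For $g\in k[V']$ some power $g^{p^e}$ lies in $F$ and is integral over the normal ring $k[V]$, so it lies in $k[V]$. A prime $\mathfrak q$ of $k[V']$ contains $g$ if and only if $\mathfrak q\cap k[V]$ contains $g^{p^e}$. So $\mathfrak q$ is determined by $\mathfrak q\cap k[V]$.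

(iii) Suppose that $f_i(W_\eta)$ has dimension $0$. Let $\Omega\supset F$ be an algebraically closed field. By (i), $W_\eta\otimes_F\Omega$ is irreducible, so its finite image in $\mathbb P^{n_i}_\Omega$ is a single point. Hence $f_i(w)=f_i(w')$ for every geometric point $(w,w')$ of $T_\eta$. But the generic point of $T$ lies in $T_\eta$ and in $T_\emptyset$, a contradiction.
\end{proof}

Condition \eqref{eq:star} depends only on the image $f(X)$. So Proposition~\ref{prop:family} also applies to $f\circ u$ for every surjective morphism $u\colon X'\to X$ from a complete variety. This will be used for birational $u$ in the next section and for finite $u$ in Section~\ref{sec:rational}.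

\section{Reduction to a family of curves}\label{sec:reductions}

Let $f$ and $L_i$ be as in Theorem~\ref{thm:A}, and let $Y=f^{-1}(\prod L_i)$. By Proposition~\ref{prop:family}(ii), $Y$ is connected and nonempty. It remains to prove that $Y$ is $G3$.

\emph{We may assume that $X$ is projective and normal.} By Chow's lemma and normalization there is a proper birational morphism $u\colon X'\to X$ with $X'$ projective and normal. The morphism $f\circ u$ satisfies \eqref{eq:star}, and $u^{-1}(Y)=(f\circ u)^{-1}(\prod L_i)$. Lemma~\ref{lem:birational} applies.

\emph{We may assume that $\dim X=r+1$.} The count of \S\ref{subsec:line} used degrees on a curve, so we cut the section further, and we do it without leaving the setting of the theorem. By \eqref{eq:star} for $J=\{1,\dots,s\}$ we have $\delta:=\dim X-r\geq1$. Suppose $\delta>1$. Choose an embedding $X\subset\mathbb P^{n_0}$ and a linear subspace $L_0\subset\mathbb P^{n_0}$ of codimension $r_0=\delta-1$; it exists because $0<r_0<\dim X\leq n_0$. Let $f'\colon X\to\mathbb P^{n_0}\times P$ be the resulting morphism. It satisfies \eqref{eq:star}: if $0\in J$, then $f'_J$ is injective and $\dim f'_J(X)=r+\delta>r_0+r\geq r_J$,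 and if $0\notin J$ nothing has changed. So $Y_1=f'^{-1}(L_0\times\prod L_i)\subset Y$ is connected and nonempty. By Lemma~\ref{lem:field}, the restriction $K(X_{/Y})\to K(X_{/Y_1})$ is a homomorphism of fields over $K(X)$, hence injective. If $Y_1$ is $G3$, then $K(X)\subset K(X_{/Y})\subset K(X_{/Y_1})=K(X)$ and $Y$ is $G3$. We replace $f$ by $f'$ and renumber; the new total codimension is $r+\delta-1=\dim X-1$.

\medskip
\noindent\emph{In Sections~\ref{sec:extension}--\ref{sec:rational}, $X$ is projective and normal of dimension $r+1$, condition \eqref{eq:star} holds, and $\xi$ is an element of the field $K(X_{/Y})\supset K(X)$. We must show that $\xi\in K(X)$.}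

\section{Extension to the generic section}\label{sec:extension}

Let $\ell^0\in V$ be a tuple of equations of the $L_i$, and let $v=(v_1,\dots,v_N)$ be affine coordinates on $V$ centered at $\ell^0$. Then $F=k(v)$. Put $R=\widehat{\mathcal O}_{V,\ell^0}=k[[v]]$, with maximal ideal $\mathfrak m$, and $E=\operatorname{Frac}R\supset F$. Define
\[
X_R=X\times_k\operatorname{Spec}R,\qquad W_R=W\times_V\operatorname{Spec}R\subset X_R,\qquad X_E=X_R\otimes_RE,\qquad C=W_R\otimes_RE\subset X_E,
\]
and let $\mathcal J$ be the ideal of $W_R$ in $X_R$. The family $W_R$ has closed fiber supported on $Y$, which we regard as a closed subset of the closed fiber $X$ of $X_R$, and its generic fiber is $C=W_\eta\otimes_FE$.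

\begin{lemma}\label{lem:XR}
The schemes $X_R$ and $X_E$ are excellent, integral and normal, with $K(X_R)=K(X_E)$. The closed set $W_R$ is connected and nonempty.
\end{lemma}

\begin{proof}
$X_R$ is of finite type over the complete local ring $R$, hence excellent. For $\operatorname{Spec}A\subset X$ a nonempty affine open, $A\otimes_kR$ is a domain, because a tensor product of domains over an algebraically closed field is a domain. Any two of the opens $\operatorname{Spec}(A\otimes_kR)$ meet, so $X_R$ is integral. A normal variety over a perfect field stays normal after every field extension, so $X_R\to\operatorname{Spec}R$ is flat with normal base and normal fibers, and $X_R$ is normal (EGA~IV 6.5.4). The rings of $X_E$ are localizations of those of $X_R$, which gives the statements on $X_E$. As $W_R$ is proper over $R$, a nonempty closed subset of $W_R$ has closed image in $\operatorname{Spec}R$, so it meets $Y$. A decomposition of $W_R$ into two disjoint nonempty closed sets would thus disconnect $Y$.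
\end{proof}

Three formal schemes enter:
\[
\mathfrak X_0=(X_R)_{/Y},\qquad\mathfrak X=(X_R)_{/W_R},\qquad\mathfrak Y=(X_E)_{/C}.
\]
The first is defined by the ideal $\mathfrak b=\mathcal J+\mathfrak m\mathcal O_{X_R}$. For $\operatorname{Spec}A\subset X$ and $I$ the ideal of $Y$, its ring is $\widehat A[[v]]$, because $(A\otimes_kR)/(I^n,\mathfrak m^n)=(A/I^n)[v]/(v)^n$. In the example of \S\ref{subsec:moving} the rings of $\mathfrak X_0$, $\mathfrak X$, $\mathfrak Y$ are the analogues of $k[x][[v]][[w]]$, $R[x][[w]]$, $E[x][[w]]$. The flat morphisms $X_R\to X$, $\mathrm{id}_{X_R}$ and $X_E\to X_R$, with the inclusions $Y\subset W_R$ and $C\subset W_R$, give pullback maps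
\begin{equation}\label{eq:fields}
K(X_{/Y})\longrightarrow K(\mathfrak X_0)\overset{\kappa^*}{\longleftarrow}K(\mathfrak X)\longrightarrow K(\mathfrak Y),
\end{equation}
where $\kappa\colon\mathfrak X_0\to\mathfrak X$ is the natural morphism. The middle arrow points the wrong way, and the purpose of this section is to invert it. We first do so for coherent sheaves.

Recall Grothendieck's existence theorem (EGA~III 5.1.4--5.1.6): if $Z$ is proper over a complete noetherian local ring $R$, then completion along the closed fiber is an equivalence from coherent sheaves on $Z$ to coherent sheaves on the completion. We apply it to every infinitesimal neighborhood of $W_R$ and pass to the limit.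

\begin{lemma}\label{lem:equivalence}
The functor $\kappa^*$ is an exact equivalence from coherent $\mathcal O_{\mathfrak X}$-modules to coherent $\mathcal O_{\mathfrak X_0}$-modules.
\end{lemma}

\begin{proof}
Exactness holds because $\kappa$ is flat by (C2).

\emph{Finite level.} Let $W_m\subset X_R$ be the closed subscheme defined by $\mathcal J^m$, $m\geq1$. It is proper over $R$. Since $\mathcal J$ is nilpotent on $W_m$, the $\mathfrak b$-adic and $\mathfrak m$-adic topologies on $\mathcal O_{W_m}$ coincide. So the closed formal subscheme of $\mathfrak X_0$ defined by $\mathcal J^m$ is the completion of $W_m$ along its closed fiber. By (C1), $\kappa^*$ of a coherent sheaf on $W_m$ is its completion. The existence theorem says that $\kappa^*$ is an equivalence between coherent modules killed by $\mathcal J^m$ on $\mathfrak X$ and on $\mathfrak X_0$.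

\emph{Completeness.} Coherent modules on $\mathfrak X$ are $\mathcal J$-adically complete. The same is true on $\mathfrak X_0$. Indeed, let $M$ be a finite module over a noetherian $\mathfrak b$-adically complete ring. Then $\bigcap\mathcal J^mM\subset\bigcap\mathfrak b^mM=0$. If $x_{m+1}-x_m\in\mathcal J^mM$ for all $m$, the sequence converges $\mathfrak b$-adically to some $x$. Submodules $M'\subset M$ are $\mathfrak b$-adically closed, by Krull's intersection theorem for $M/M'$, so $x-x_m\in\mathcal J^mM$. Hence $\mathcal G=\varprojlim\mathcal G/\mathcal J^m\mathcal G$ for coherent $\mathcal G$ on either formal scheme, and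
\[
\operatorname{Hom}(\mathcal G,\mathcal H)=\varprojlim\operatorname{Hom}(\mathcal G/\mathcal J^m\mathcal G,\mathcal H/\mathcal J^m\mathcal H).
\]

\emph{Conclusion.} The functor $\kappa^*$ commutes with reduction modulo $\mathcal J^m$. The last formula and the finite level show that it is fully faithful. Given $\mathcal G$ coherent on $\mathfrak X_0$, choose coherent $\mathcal G'_m$ on $W_m$ with $\kappa^*\mathcal G'_m\cong\mathcal G/\mathcal J^m\mathcal G$. Full faithfulness gives isomorphisms $\mathcal G'_{m+1}/\mathcal J^m\mathcal G'_{m+1}\cong\mathcal G'_m$ that induce the natural ones. By (C3), $\mathcal G'=\varprojlim\mathcal G'_m$ is coherent on $\mathfrak X$ with $\mathcal G'/\mathcal J^m\mathcal G'=\mathcal G'_m$. Then $\kappa^*\mathcal G'$ and $\mathcal G$ have compatibly isomorphic reductions modulo all $\mathcal J^m$, so they are isomorphic by completeness.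
\end{proof}

A formal-rational function is not a section of a coherent sheaf given in advance, but it can be encoded by coherent data: its ideal of denominators and the multiplication map.

\begin{proposition}\label{prop:extension}
The map $\kappa^*\colon K(\mathfrak X)\to K(\mathfrak X_0)$ is an isomorphism of fields.
\end{proposition}

\begin{proof}
Both rings are fields by Lemmas~\ref{lem:field} and~\ref{lem:XR}, so only surjectivity is at stake. Let $\zeta\in K(\mathfrak X_0)$ and $\mathcal D=\{c\in\mathcal O_{\mathfrak X_0}:c\zeta\in\mathcal O_{\mathfrak X_0}\}$. Where $\zeta=a/b$, the ideal $\mathcal D$ is the kernel of multiplication by $a$ from $\mathcal O$ to $\mathcal O/b\mathcal O$, so it is coherent, and it is nonzero because it contains $b$. Let $\iota\colon\mathcal D\to\mathcal O_{\mathfrak X_0}$ be the inclusion and $h\colon\mathcal D\to\mathcal O_{\mathfrak X_0}$ the map $h(c)=c\zeta$. By Lemma~\ref{lem:equivalence} there are a coherent sheaf $\mathcal D'$ on $\mathfrak X$ and maps $\iota',h'\colon\mathcal D'\to\mathcal O_{\mathfrak X}$ whose pullbacks are $\mathcal D,\iota,h$. We have $\kappa^*\ker\iota'=\ker\iota=0$, so $\ker\iota'=0$, and $\iota'$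 identifies $\mathcal D'$ with a coherent ideal, which is nonzero since $\mathcal D\neq0$.

Let $U\subset X_R$ be adapted to $W_R$. By Lemma~\ref{lem:field}(a),(b) there is a nonzero section $b$ of $\mathcal D'$ over $U\cap W_R$, and it is a non-zero-divisor. Put $\zeta'=h'(b)/b$. For another choice $b_1$, on $U$ or on a smaller adapted open, $b_1h'(b)=h'(bb_1)=bh'(b_1)$. So the local fractions glue to $\zeta'\in K(\mathfrak X)$. Finally $\kappa^*\zeta'=h(\kappa^*b)/\kappa^*b=\zeta$.
\end{proof}

We keep the letter $\xi$ for the image of $\xi$ in $K(\mathfrak X_0)$. Let $\xi'\in K(\mathfrak X)$ be the element with $\kappa^*\xi'=\xi$, and let $\xi_E$ be its image in $K(\mathfrak Y)$.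

\section{Counting sections along the generic curve}\label{sec:count}

We recall degrees on an integral projective curve $C$ over an arbitrary field $E$; the curve may be singular, and all dimensions are over $E$. For a line bundle $\mathcal N$ put $\deg\mathcal N=\chi(\mathcal N)-\chi(\mathcal O_C)$. The degree is additive in tensor products and positive for ample bundles. If $D$ is an effective Cartier divisor, then $\deg\mathcal O(D)=\dim\Gamma(\mathcal O_D)\geq0$. Since $C$ is integral, a nonzero section of $\mathcal N$ vanishes on such a divisor, so $h^0(\mathcal N)=0$ if $\deg\mathcal N<0$. Fix an effective Cartier divisor $D$ of degree $\epsilon>0$. If $\deg\mathcal N\geq0$, put $t=\lfloor\deg\mathcal N/\epsilon\rfloor+1$. Then $\mathcal N(-tD)$ has negative degree, and the sequence $0\to\mathcal N(-tD)\to\mathcal N\to\mathcal N|_{tD}\to0$ gives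
\begin{equation}\label{eq:h0}
h^0(\mathcal N)\leq t\epsilon\leq\deg\mathcal N+\epsilon .
\end{equation}

\begin{proposition}\label{prop:count}
Let $E$ be a field and $Z$ a normal integral projective scheme over $E$ of dimension $r+1$, $r\geq1$. Let $C\subset Z$ be an integral closed curve contained in an open regular subscheme $Z^\circ$ of $Z$. Assume that $C$ is the zero scheme of sections $\sigma_j\in H^0(Z,\mathcal N_j)$, $j=1,\dots,r$, of line bundles with $\deg\mathcal N_j|_C\geq1$. Then the field $K(Z_{/C})$ is algebraic over $K(Z)$.
\end{proposition}

\begin{proof}
Let $\mathfrak Y=Z_{/C}$ and let $J$ be the ideal of $C$. By Lemma~\ref{lem:field}, $K(\mathfrak Y)$ is a field containing $K(Z)$.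

\emph{The conormal filtration.} At a point $c\in C$ the ring $\mathcal O_{Z,c}$ is regular, hence Cohen--Macaulay, and $J_c$ is a prime ideal of height $\dim Z-\dim C=r$ generated by the $r$ local equations of the $\sigma_j$. These form therefore a regular sequence, and the associated graded ring of an ideal generated by a regular sequence is a polynomial ring on the classes of the generators. Globally,
\begin{equation}\label{eq:conormal}
J^m/J^{m+1}\cong\operatorname{Sym}^m\Big(\bigoplus_{j=1}^r\mathcal N_j^{-1}|_C\Big)=\bigoplus_{m_1+\cdots+m_r=m}\big(\mathcal N_1^{-m_1}\otimes\cdots\otimes\mathcal N_r^{-m_r}\big)\big|_C .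
\end{equation}

\emph{The line bundle of poles.} Let $\zeta\in K(\mathfrak Y)$ and let $\mathcal D=\{c:c\zeta\in\mathcal O_{\mathfrak Y}\}$ be its coherent ideal of denominators. Let $\operatorname{Spec}B\subset Z^\circ$ be adapted, with $\zeta=a/b$ in $\widehat B$. As in the proof of Lemma~\ref{lem:field}, a local ring $\widehat B_{\mathfrak n}$ at a maximal ideal has the same completion as a local ring of $B$, so it is regular, and regular local rings are unique factorization domains. In $\widehat B_{\mathfrak n}$ the ideal $(b:a)$ is generated by $b/\gcd(a,b)\neq0$. So $(b\widehat B:a)$ is an invertible ideal, and $\mathcal D$ is locally generated by one non-zero-divisor $c$. Let $\mathcal L\subset\mathcal M$ be the invertible sheaf locally generated by $1/c$. Then $1=c\cdot c^{-1}$ and $\zeta=(c\zeta)\cdot c^{-1}$ are global sections of $\mathcal L$, and $\zeta^i\in\Gamma(\mathfrak Y,\mathcal L^n)$ for $0\leq i\leq n$.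

Let $\mathcal H$ be a very ample line bundle on $Z$ with a section $s\neq0$, and put $\mathcal G_n=\mathcal L^n\otimes\mathcal H^n$ on $\mathfrak Y$. Choose an integer $\lambda\geq0$ with $\deg(\mathcal L\otimes\mathcal H)|_C\leq\lambda$.

\emph{Upper bound.} Since $\Gamma(\mathfrak Y,\mathcal G_n)=\varprojlim_m\Gamma(\mathcal G_n/J^m\mathcal G_n)$, the kernels of the maps to $\Gamma(\mathcal G_n/J^m\mathcal G_n)$ decrease to $0$. So every finite-dimensional subspace of $\Gamma(\mathfrak Y,\mathcal G_n)$ injects into $\Gamma(\mathcal G_n/J^m\mathcal G_n)$ for some $m$. Filtering $\mathcal G_n/J^m\mathcal G_n$ by powers of $J$ and using \eqref{eq:conormal}, we get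
\[
\dim\Gamma(\mathfrak Y,\mathcal G_n)\leq\sum_{(m_j)\in\mathbb Z_{\geq0}^r}h^0\Big(C,\mathcal G_n|_C\otimes\mathcal N_1^{-m_1}\otimes\cdots\otimes\mathcal N_r^{-m_r}\Big).
\]
The bundle in the sum has degree at most $n\lambda-\sum_jm_j$; this is where $\deg\mathcal N_j|_C\geq1$ is used. A nonzero term has $m_j\leq n\lambda$ for all $j$, so there are at most $(n\lambda+1)^r$ nonzero terms, and each is at most $n\lambda+\epsilon$ by \eqref{eq:h0}. Therefore $\dim\Gamma(\mathfrak Y,\mathcal G_n)\leq(n\lambda+1)^r(n\lambda+\epsilon)=O(n^{r+1})$.

\emph{Lower bound.} Suppose that $\zeta$ is transcendental over $K(Z)$. Let $(\varphi_a)$ be a basis of $H^0(Z,\mathcal H^n)$. A relation $\sum c_{ia}\zeta^i\varphi_a=0$ in $\Gamma(\mathfrak Y,\mathcal G_n)$ with $c_{ia}\in E$ gives, after division by $s^n$, the relation $\sum_i\big(\sum_ac_{ia}\varphi_a/s^n\big)\zeta^i=0$ in $K(\mathfrak Y)$, with coefficients in $K(Z)$. These coefficients vanish, so all $c_{ia}=0$. The Hilbert polynomial of $(Z,\mathcal H)$ has degree $r+1$, so there is $c>0$ with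
\[
\dim\Gamma(\mathfrak Y,\mathcal G_n)\geq(n+1)\,h^0(Z,\mathcal H^n)\geq c\,n^{r+2}\qquad(n\gg0).
\]
This contradicts the upper bound.
\end{proof}

It remains to see that the generic section has all the properties that $Y$ may lack.

\begin{lemma}\label{lem:curve}
The pair $C\subset X_E$ satisfies the hypotheses of Proposition~\ref{prop:count}.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:XR}, $X_E$ is normal and integral; it is projective of dimension $r+1$.

\emph{$C$ is an integral curve.} By Proposition~\ref{prop:family}(i), $W_\eta$ is geometrically irreducible of dimension $1$, so $C=W_\eta\otimes_FE$ is irreducible of dimension $1$. The scheme $W_\eta$ is reduced because $W$ is, but in positive characteristic it need not stay reduced under every field extension. It does under separable ones, and $E$ is separable over $F$. In characteristic $p>0$ this means that $E$ and $F^{1/p}$ are linearly disjoint over $F$. The monomials $v^{\mu/p}$ with $0\leq\mu_1,\dots,\mu_N<p$ form a basis of $F^{1/p}=k(v^{1/p})$ over $F$. They are also a basis of $k[[v^{1/p}]]$ over $R=k[[v]]$, so they are linearly independent over $E$.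

\emph{$C$ lies in a regular open set.} Since $X$ is normal, $\dim X_{\mathrm{sing}}\leq r-1$, so $\dim W|_{X_{\mathrm{sing}}}\leq(r-1)+(N-r)<N$. Hence $W|_{X_{\mathrm{sing}}}$ does not dominate $V$, and $C\subset(X_{\mathrm{reg}})_E$. As $k$ is perfect, $X_{\mathrm{reg}}$ is smooth over $k$, so $(X_{\mathrm{reg}})_E$ is smooth over $E$, hence regular.

\emph{Positivity.} By the definition of $W$, the curve $C$ is the zero scheme of $r$ sections, $r_i$ of them sections of $\mathcal O(e_i)$. By Proposition~\ref{prop:family}(iii) the morphism $f_i\colon C\to\mathbb P^{n_i}_E$ is nonconstant. A nonconstant morphism from an integral projective curve has finite fibers and is proper, so it is finite. Hence $\mathcal O(e_i)|_C$ is ample and has degree at least $1$.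
\end{proof}

So there are $g_0,\dots,g_d\in K(X_E)=K(X_R)$, not all zero, with $\sum g_i\xi_E^i=0$ in $K(\mathfrak Y)$.

\section{From the generic section back to $X$}\label{sec:rational}

\subsection{The function $\xi$ is algebraic}
All maps in \eqref{eq:fields} are homomorphisms of fields, and the last two are compatible with the inclusion of $K(X_R)$. The map $K(\mathfrak X)\to K(\mathfrak Y)$ is injective, so $\sum g_i\xi'^i=0$ in $K(\mathfrak X)$, and applying $\kappa^*$ we get $\sum g_i\xi^i=0$ in $K(\mathfrak X_0)$. The coefficients depend on the parameters $v$, but $\xi$ does not, so we expand in $v$.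

Let $y\in Y$ be a closed point, $\operatorname{Spec}A\ni y$ an affine open of $X$, and $Q=\operatorname{Frac}\widehat{\mathcal O}_{X,y}$. By Lemma~\ref{lem:field}(c) for $X$ we have $K(X)\subset K(X_{/Y})\subset Q$. The completed local ring of $X_R$ at $y$ is $\widehat{\mathcal O}_{X,y}[[v]]$, so Lemma~\ref{lem:field}(c) for $X_R$ gives $K(\mathfrak X_0)\subset\operatorname{Frac}(\widehat{\mathcal O}_{X,y}[[v]])\subset\operatorname{Frac}Q[[v]]$, and $\xi$ goes to the constant series $\xi\in Q$.

Since $K(X_R)=\operatorname{Frac}(A\otimes_kR)$, we may clear denominators and take $g_i\in A\otimes_kR$. The map $A\otimes_kR\to A[[v]]$ is injective: if $\sum_la_l\otimes\rho_l\mapsto0$ with the $a_l$ linearly independent over $k$ and $\rho_l=\sum_\mu\rho_{l\mu}v^\mu$, then $\sum_l\rho_{l\mu}a_l=0$ for all $\mu$, so all $\rho_{l\mu}=0$. Write $g_i=\sum_\mu g_{i\mu}v^\mu$ with $g_{i\mu}\in A$. The coefficient of $v^\mu$ in the relation $\sum_ig_i\xi^i=0$ in $Q[[v]]$ is $\sum_ig_{i\mu}\xi^i=0$, and for some $\mu$ the $g_{i\mu}$ are not all zero. So $\xi$ is algebraic over $K(X)$.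

\subsection{The function $\xi$ is rational}
An algebraic function becomes rational on a finite cover $u\colon X'\to X$. On $X'$ there are then two formal-rational functions along $u^{-1}(Y)$: the expansion $\xi_1$ of the rational function $\xi$, and the pullback $\xi_2$ of the formal-rational function $\xi$. The simplest example shows how they compare. Let $\operatorname{char}k\neq2$, $X=\mathbb P^1$, $Y=\{t=0\}$ and $\xi=(1+t)^{1/2}=1+t/2+\cdots$. The cover is $z^2=1+t$, and $u^{-1}(Y)=\{z=1\}\cup\{z=-1\}$. Here $\xi_1=z$, while $\xi_2$ is the square root of $1+t$ with value $1$, so $\xi_2=z$ near $z=1$ and $\xi_2=-z$ near $z=-1$. The difference $\xi_2-\xi_1$ vanishes on one branch only. This is impossible when $u^{-1}(Y)$ is connected, by the identity principle.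

\begin{proof}[End of the proof of Theorem~\ref{thm:A}]
Let $\Phi(z)\in K(X)[z]$ be the minimal polynomial of $\xi$, of degree $d$, and let $K'=K(X)(\xi)\subset K(X_{/Y})$. Let $u\colon X'\to X$ be the normalization of $X$ in $K'$. It is a finite surjective morphism, whether or not $K'$ is separable over $K(X)$, and $X'$ is a complete normal variety with $K(X')=K'$. The morphism $f\circ u$ satisfies \eqref{eq:star}, so $Y'=u^{-1}(Y)=(f\circ u)^{-1}(\prod L_i)$ is connected and nonempty by Proposition~\ref{prop:family}(ii). By Lemma~\ref{lem:field}, $K(X'_{/Y'})$ is a field.

The morphism $u$ need not be flat, but pullback is defined. Let $\operatorname{Spec}A\subset X$ be affine and $\operatorname{Spec}A'$ its preimage. The finite torsion-free module $A'$ over the domain $A$ embeds in a free module $A^m$. If $S$ is a flat $A$-algebra, then $A'\otimes_AS\subset S^m$, so non-zero-divisors of $S$ remain non-zero-divisors in $A'\otimes_AS$. For $S=\widehat A$ we have $A'\otimes_AS=\widehat{A'}$ by (C1); smaller affine opens of $X'$ are covered by (C2). So $\xi_2=u^*\xi\in K(X'_{/Y'})$ is defined. Let $\xi_1=\alpha_{X',Y'}(\xi)$, where $\xi$ is viewed in $K'=K(X')$.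

Let $y\in Y\cap\operatorname{Spec}A$ be a closed point, $S=\widehat{\mathcal O}_{X,y}$ and $Q=\operatorname{Frac}S$. Completing the finite $A$-algebra $A'$ at $y$ gives $A'\otimes_AS=\prod_{y'\mapsto y}\widehat{\mathcal O}_{X',y'}$. Each factor is a domain, because $X'$ is normal and excellent, and it is finite and torsion-free over $S$. Its tensor product with $Q$ is a nonzero finite-dimensional domain over $Q$, hence a field, namely the fraction field of the factor. Since $A'\otimes_AK(X)=K'$, we obtain
\[
Q\otimes_{K(X)}K'=\prod_{y'\mapsto y}\operatorname{Frac}\widehat{\mathcal O}_{X',y'}.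
\]
Consider $\theta=\xi\otimes1-1\otimes\xi$. The $y'$-component of $\xi\otimes1$ is the expansion of $\xi_2$ at $y'$, since both are computed from a local fraction $a/b$ with $a,b\in\widehat A$. The $y'$-component of $1\otimes\xi$ is the expansion of $\xi_1$. All points $y'$ lie in $Y'$, and by Lemma~\ref{lem:field}(c) the expansion maps $K(X'_{/Y'})\to\operatorname{Frac}\widehat{\mathcal O}_{X',y'}$ are injective. If $\xi_2=\xi_1$, then $\theta=0$; otherwise all components of $\theta$ are nonzero and $\theta$ is a unit.

On the other hand, $Q\otimes_{K(X)}K'=Q[z]/(\Phi)$, with $\theta=\xi-z$. As $\Phi(\xi)=0$ in $Q$, we have $\Phi=(z-\xi)\Psi$ in $Q[z]$ with $\deg\Psi=d-1$. Suppose $d\geq2$. Then $\xi-z$ and $\Psi$ are nonzero polynomials of degree less than $d$, so their classes are nonzero, while $\theta\Psi=0$. Thus $\theta$ is neither zero nor a unit, a contradiction. Hence $d=1$ and $\xi\in K(X)$.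
\end{proof}

\begin{remark}\label{rem:hypotheses}
Apart from the inequality $\dim X>r$ in Section~\ref{sec:reductions}, condition \eqref{eq:star} enters only through Proposition~\ref{prop:family}: part (i) makes $C$ an irreducible curve, part (iii) gives the positivity needed for the count, and part (ii) is used on $X$ to have fields in \eqref{eq:fields} and on the cover $X'$ to pass from algebraic to rational. Completeness of $X$ is used for the surjectivity and the Stein factorization of $q$, for the existence theorem, and for the finiteness of $h^0$ on $C$.
\end{remark}

\section{Sharpness of the condition}\label{sec:sharp}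

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The implication (a)$\Rightarrow$(b) is Theorem~\ref{thm:A}, and (b)$\Rightarrow$(c) is immediate. We prove (c)$\Rightarrow$(a). Suppose that (c) holds and that \eqref{eq:star} fails for some $J\neq\emptyset$. Let $S=f_J(X)$, a projective variety with $\dim S\leq r_J$, and view $f_J$ as a surjective morphism $g\colon X\to S$. Put $L_J=\prod_{i\in J}L_i$ and $\mathrm{Gr}_J=\prod_{i\in J}\mathrm{Gr}_i$.

\emph{A general $L_J$ meets $S$ in a finite set.} The Grassmannian $\mathrm{Gr}_i$ has dimension $r_i(n_i+1-r_i)$, and the subspaces through a given point form a Grassmannian of dimension $r_i(n_i-r_i)$, which is of codimension $r_i$. So the incidence variety $\{(z,(L_i)_{i\in J}):z\in S\cap L_J\}$, a fiber bundle over $S$, has dimension $\dim S+\dim\mathrm{Gr}_J-r_J\leq\dim\mathrm{Gr}_J$, with strict inequality if $\dim S=0$. Its projection to $\mathrm{Gr}_J$ is therefore either not dominant or generically finite, and not dominant if $\dim S=0$. Hence for $(L_i)$ in a nonempty open subset of $\prod_i\mathrm{Gr}_i$ the set $\Sigma=S\cap L_J$ is finite, and empty if $\dim S=0$. By (c) we can choose such an $(L_i)$ for which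 $Y=f^{-1}(\prod L_i)$ is $G3$ in $X$. Then $Y\neq\emptyset$. Since $Y\subset g^{-1}(\Sigma)$, we get $\Sigma\neq\emptyset$ and $\dim S\geq1$.

\emph{A function vanishing on $Y$.} Choose an affine open $\operatorname{Spec}A_0$ of the projective variety $S$ that contains the finite set $\Sigma$. As $A_0$ is a domain of dimension at least $1$, its maximal ideals are nonzero, so the product of the maximal ideals of the points of $\Sigma$ contains some $t_0\neq0$. Then $t=g^*t_0$ is a nonzero rational function on $X$, regular on a neighborhood of $Y$ and vanishing on $Y\neq\emptyset$; in particular it is not constant. Since $t$ lies in the ideal of $Y$, power series in $t$ converge in $\Gamma(Y,\mathcal O_{X_{/Y}})$.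

\emph{Too many roots.} Let $m\geq1$ be an integer that is invertible in $k$. The equation $(1+c_1t+c_2t^2+\cdots)^m=1+t$ can be solved recursively, since the coefficient of $t^j$ on the left is $mc_j$ plus a polynomial in $c_1,\dots,c_{j-1}$. The solution defines an element of $K(X_{/Y})$ with $m$-th power $\alpha_{X,Y}(1+t)$. As $\alpha_{X,Y}$ is an isomorphism, $1+t$ is an $m$-th power in $K(X)$. Let $\widetilde X$ be the normalization of $X$. A rational function on the normal variety $\widetilde X$ without poles along prime divisors is regular, hence constant because $\widetilde X$ is complete. So the nonconstant function $1+t$ has a pole along some prime divisor $D$, and the nonzero integer $\operatorname{ord}_D(1+t)$ is divisible by every $m$ invertible in $k$. There are arbitrarily large such $m$, for instance the powers of a prime different from $\operatorname{char}k$. This is a contradiction, and \eqref{eq:star} holds.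
\end{proof}

\begin{thebibliography}{9}

\bibitem{Badescu}
Lucian B\u{a}descu, \emph{On a connectedness theorem of Debarre}, arXiv:0812.2739 (2008).

\end{thebibliography}
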